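\title{Very ample quotients of strongly minimal sets}

\begin{abstract}
A strongly minimal set is very ample if it carries a definable family of plane curves in which any two distinct generic points of a generic curve impose more conditions on the curve than one of them does. Castle and Hasson asked whether every strongly minimal set $X$ that is not locally modular has a very ample strongly minimal set internal to it, and whether such a set can be found as a quotient of $X$ by a definable equivalence relation. We show that the answer to both questions is yes, with an equivalence relation whose classes are finite. We also show that very ampleness passes to internal sets, that a very ample set is internal to every strongly minimal set nonorthogonal to it, and that the very ample quotients of $X$ are exactly the quotients, up to finitely many points, of one finest very ample quotient.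
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Families of plane curves that separate points}

Fix a complete theory $T_0$ and a saturated model $\mathcal N$ of it, of cardinality larger than that of the language. We work in $\mathcal N^{eq}$: \emph{definable} means definable in $\mathcal N^{eq}$, possibly with parameters, and parameter sets are \emph{small}, that is, of cardinality less than $|\mathcal N|$. We write $\dim S$ for the Morley rank of a definable set $S$, and $\dim(u/A)$ for the least Morley rank of an $A$-definable set containing the tuple $u$. A point $u$ of an $A$-definable set $S$ is \emph{generic in $S$ over $A$} if $\dim(u/A)=\dim S$. Two tuples are \emph{interalgebraic over $A$} if each is algebraic over $A$ and the other.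

A definable set $X$ is \emph{strongly minimal} if it is infinite and each of its definable subsets is finite or cofinite. If $X$ is $A$-definable, a point of $X$ is generic over $A$ exactly when it is not in $\operatorname{acl}(A)$, and all such points have the same type over $A$. If $X$ is $A_0$-definable, then $U\mapsto\operatorname{acl}(A_0U)\cap X$ is a pregeometry on $X$, and $X$ is \emph{locally modular} if the dimension formula $\dim U+\dim V=\dim(U\cup V)+\dim(U\cap V)$ holds for all finite-dimensional closed sets $U,V$ with $\dim(U\cap V)>0$. (The choice of $A_0$ does not matter; see Remark~\ref{rem:base}.) We use this notion only through Fact (F5) below, which says, informally, that $X$ fails to be locally modular exactly when $X^2$ carries a family of irreducible curves of dimension at least two. A strongly minimal set $Y$ is \emph{internal} to $X$ if $Y\subseteq\operatorname{dcl}(X\cup A)$ for some small $A$.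

\begin{definition}\label{def:va}
Let $X$ be strongly minimal. A \emph{plane curve in $X$} is a definable set $C\subseteq X^2$ with $\dim C=1$. A \emph{family of plane curves in $X$ over $A$} is an $A$-definable family $\{C_t:t\in T\}$, where $T$ is an $A$-definable set of finite Morley rank and each $C_t$ is a plane curve in $X$. The family is \emph{very ample over $A$} if for every $t\in T$ generic over $A$ and all distinct $x,y\in C_t$, each generic in $C_t$ over $At$,
\[
\dim(t/Axy)<\dim(t/Ay).
\]
The set $X$ is \emph{very ample} if for some small $A$ it has a family of plane curves over $A$ that is very ample over $A$.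
\end{definition}

The number $\dim(t/Ay)$ measures the curves of the family that pass through $y$ in the way $C_t$ does, and the inequality says that passing through $x$ as well is a further condition. No independence between $x$ and $y$ is assumed, and this is the strength of the definition. If $x\in\operatorname{acl}(Ay)$, the two dimensions are equal; so on a generic curve of a very ample family no generic point is algebraic over $A$ and another generic point.

\begin{example}[Lines]\label{ex:lines}
Let $K$ be a strongly minimal expansion of an algebraically closed field, defined over $A$, and let $L_t=\{(u,v):v=\alpha u+\beta\}$ for $t=(\alpha,\beta)\in K^2$. Two distinct points $x,y\in L_t$ determine $t$, so $\dim(t/Axy)=0$. If $t$ is generic over $A$ and $y\in L_t$ is generic over $At$, then $\dim(ty/A)=3$ and $\dim(y/A)\le2$, so $\dim(t/Ay)\ge1$ by additivity of dimension. Hence $K$ is very ample.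
\end{example}

\begin{example}[A double cover]\label{ex:cover}
Let $\mathcal N=(X,K,\pi)$, where $K$ is an uncountable algebraically closed field, $\pi:X\to K$ has all fibers of size two, and there is no further structure. The theory of $\mathcal N$ has one model of each uncountable cardinality, so $\mathcal N$ is saturated. Let $b$ be a finite tuple from $X\cup K$ and $F$ the algebraic closure of the field generated by its image in $K$. Automorphisms of $K$ over $F$ lift to automorphisms of $\mathcal N$ over $b$, and the two points of a fiber outside $\pi^{-1}(F)$ can be swapped. So all points of $X\setminus\pi^{-1}(F)$ are conjugate over $b$, and a $b$-definable subset of $X$ or its complement is countable, hence finite by saturation. Thus $X$ is strongly minimal. Its quotient $K$ is very ample by Example~\ref{ex:lines}. But $X$ is not internal to $K$: given a small parameter set, swap the two points of a fiber that the parameters do not involve. Theorem~\ref{thm:C} below then shows that $X$ is not locally modular, by part (3), and not very ample, by part (1).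
\end{example}

Castle and Hasson~\cite{CH} show that every strongly minimal set internal to a strongly minimal expansion of an algebraically closed field is very ample, and that there are non-locally modular strongly minimal structures which are not very ample but become very ample after a quotient by a definable equivalence relation. They pose the following as an open question. \emph{Let $X$ be strongly minimal and not locally modular.}
\begin{enumerate}
\item[(Q1)] \emph{Is there always a very ample strongly minimal set $Y$ internal to $X$?}
\item[(Q2)] \emph{Is there always a definable equivalence relation $\sim$ on $X$ such that $X/{\sim}$ is strongly minimal and very ample?}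
\end{enumerate}
One expects a positive answer for the following reason. In a family of irreducible curves of dimension at least two, very ampleness can fail only in a finite way: the points $x$ that add no condition to $y$ are algebraic over $y$ (Lemma~\ref{lem:finite}), and finite ambiguity is what a quotient with finite classes removes. The difficulty is that this ambiguity identifies points of the plane $X^2$, whereas the quotient has to be taken on $X$.

\subsection{Results}

Write $[X]^m$ for the set of $m$-element subsets of $X$, a definable set in $\mathcal N^{eq}$.

\begin{theorem}\label{thm:A}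
Let $X$ be strongly minimal and not locally modular. There are a small set $A$ over which $X$ is definable, an integer $m\ge1$, and an $A$-definable strongly minimal set $Y\subseteq[X]^m$ such that every $y\in Y$ generic over $A$ is interalgebraic over $A$ with each of its elements, and $Y$ has a family of plane curves that is very ample over $A$ and whose parameter set lies in $X^{eq}$, that is, in a quotient of a power of $X$ by an $A$-definable equivalence relation. In particular $Y$ is internal to $X$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $X$ be strongly minimal and not locally modular. There is a definable equivalence relation $\sim$ on $X$, with all classes finite, such that $X/{\sim}$ is strongly minimal and very ample.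
\end{theorem}

So (Q1) and (Q2) both have the answer yes. The third theorem gives converses and describes all quotients that work in (Q2). Two strongly minimal sets are \emph{nonorthogonal} if, over some small set over which both are definable, a generic point of one is interalgebraic with a generic point of the other.

\begin{theorem}\label{thm:C}
Let $X,Y,Z$ be strongly minimal.
\begin{enumerate}
\item[(1)] If $Y$ is very ample and nonorthogonal to $Z$, then $Y$ is internal to $Z$.
\item[(2)] If $Y$ is very ample and $Z$ is internal to $Y$, then $Z$ is very ample.
\item[(3)] The following are equivalent: (a) $X$ is not locally modular; (b) $X/{\sim}$ is strongly minimal and very ample for some definable equivalence relation $\sim$ on $X$; (c) some very ample strongly minimal set is internal to $X$; (d) some very ample strongly minimal set is nonorthogonal to $X$.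
\item[(4)] If $X$ is not locally modular, then $X$ is very ample if and only if $X$ is internal to every strongly minimal set nonorthogonal to it.
\item[(5)] If $X$ is not locally modular, there is a definable equivalence relation $\sim_0$ on $X$, unique up to finitely many points, with $X/{\sim_0}$ very ample, such that for every definable equivalence relation $\sim$ on $X$ with infinitely many classes, $X/{\sim}$ is very ample if and only if $[x]_{\sim_0}\subseteq[x]_\sim$ for all but finitely many $x\in X$. In particular $X$ is very ample if and only if $\sim_0$ is equality up to finitely many points.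
\end{enumerate}
\end{theorem}

Part (2) and Example~\ref{ex:lines} together give the result of~\cite{CH} on sets internal to an expansion of an algebraically closed field as a special case.

Section~\ref{sec:tools} recalls the tools, and Section~\ref{sec:twins} rewrites very ampleness as a property of one type and of one canonical base. Section~\ref{sec:example} works the main construction by hand in a field; Section~\ref{sec:A} carries it out in general and proves Theorem~\ref{thm:A}. Section~\ref{sec:transfer} transfers very ampleness from $Y$ to sets built from finitely many points of $Y$ and deduces Theorem~\ref{thm:B}. Theorem~\ref{thm:C} is proved in Section~\ref{sec:C}.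

\section{Dimension, canonical bases and circuits}\label{sec:tools}

\subsection{Induced structures}

The theory $T_0$ is arbitrary, so we move to a structure in which the forking calculus is available. Let $D_1,\dots,D_r$ be sets of finite Morley rank, definable over a small set $A_0$. The \emph{induced structure over $A_0$} is the structure $\mathfrak D$ with sorts $D_1,\dots,D_r$ whose basic relations are the $A_0$-definable subsets of finite products of the $D_i$. Such products have ordinal Morley rank. (Ordinal rank means that there is no infinite binary tree of nonempty definable subsets; equivalently, in each countable sublanguage there are countably many types over each countable set; and this passes to products.) Sets of this kind are \emph{stably embedded}: a subset of a product of the $D_i$ that is definable with parameters from $\mathcal N^{eq}$ is definable in $\mathfrak D$ with parameters from $\mathfrak D$. Hence $\mathfrak D$ is saturated and totally transcendental, the sorts of $\mathfrak D^{eq}$ are sets of $\mathcal N^{eq}$, and their definable subsets and Morley ranks are the same in both structures. For $A\subseteq\mathfrak D^{eq}$,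 ``over $A$'' in $\mathfrak D^{eq}$ means the same as ``over $A_0\cup A$'' in $\mathcal N^{eq}$, and we use the shorter phrase. Each definable set $S$ of $\mathfrak D^{eq}$ has a \emph{code} in $\mathfrak D^{eq}$: an element over which $S$ is definable and which is fixed by exactly those automorphisms that fix $S$ setwise. Parameters from outside $\mathfrak D^{eq}$ are handled as follows.

\begin{lemma}\label{lem:trace}
Let $B\supseteq A_0$ be a small subset of $\mathcal N^{eq}$, and let its \emph{trace} $E\subseteq\mathfrak D^{eq}$ be the set of codes of the $B$-definable subsets of finite products of the $D_i$. Then $E$ is small, $E\subseteq\operatorname{dcl}(B)$, and for every tuple $v$ from $\mathfrak D^{eq}$ a subset of a sort of $\mathfrak D^{eq}$ is $Bv$-definable in $\mathcal N^{eq}$ if and only if it is $Ev$-definable in $\mathfrak D^{eq}$. In particular $\dim(u/Bv)=\dim(u/Ev)$ for tuples $u,v$ from $\mathfrak D^{eq}$.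
\end{lemma}

\begin{proof}
There are few formulas over $B$, so $E$ is small. An automorphism of $\mathcal N$ over $B$ restricts to an automorphism of $\mathfrak D$ fixing each $B$-definable set, hence its code; so $E\subseteq\operatorname{dcl}(B)$, which gives one implication. Conversely, a $Bv$-definable set is the fiber over $v$ of a $B$-definable relation $R$ on sorts of $\mathfrak D^{eq}$. The preimage of $R$ in a product of the $D_i$ is $B$-definable, hence $E$-definable in $\mathfrak D^{eq}$, and so is $R$.
\end{proof}

\subsection{Independence and canonical bases}

In $\mathfrak D^{eq}$, for a tuple $a$ and small sets $B,C$, write $a\perp_BC$ if $\dim(a/BC)=\dim(a/B)$. This is nonforking independence. Write $u\equiv_Bv$ if $u$ and $v$ have the same type over $B$, equivalently if an automorphism over $B$ takes $u$ to $v$, and put $\operatorname{stp}(a/B)=\operatorname{tp}(a/\operatorname{acl}(B))$. Here $\operatorname{acl}$ and $\operatorname{dcl}$ are taken in $\mathfrak D^{eq}$. A type $\operatorname{tp}(a/BC)$ is a \emph{nonforking extension} of $\operatorname{tp}(a/B)$ if $a\perp_BC$; a type is \emph{stationary} if it has only one nonforking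 extension to each larger set; a \emph{global} type is a type over the whole structure. The following facts are standard.

\begin{enumerate}
\item[(F1)] Independence is invariant under automorphisms and symmetric. It is unchanged when $B$ is replaced by $\operatorname{acl}(B)$, or $a$ or $C$ by something interalgebraic with it over $B$. It is transitive: $a\perp_BCD$ if and only if $a\perp_BC$ and $a\perp_{BC}D$. For all $a,B,C$ there is $a'$ with $\operatorname{stp}(a'/B)=\operatorname{stp}(a/B)$ and $a'\perp_BC$. If $u\perp_Bv$, then $\operatorname{acl}(Bu)\cap\operatorname{acl}(Bv)=\operatorname{acl}(B)$, since an element $w$ of the intersection satisfies $w\perp_Bw$.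
\item[(F2)] Types over algebraically closed sets are stationary. A stationary type contains a formula of the same rank and of Morley degree $1$; in particular, a stationary type of rank $1$ is the generic type of a strongly minimal set definable over its domain. If $u,v$ realize the same stationary type over $B$ and $u\perp_Bv$, then $uv\equiv_Bvu$: an automorphism $h$ over $B$ with $h(u)=v$ satisfies $h(v)\equiv_{Bv}u$, as both types are nonforking extensions to $Bv$.
\end{enumerate}

Now let $X$ be strongly minimal and $A_0$-definable, and let $\mathfrak X$ be the induced structure on $X$ over $A_0$, a saturated strongly minimal structure. From here to the end of Section~\ref{sec:transfer} we work in $\mathfrak X^{eq}$, and automorphisms are those of $\mathfrak X^{eq}$.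

\begin{enumerate}
\item[(F3)] Dimension is finite and additive: $\dim(ab/B)=\dim(a/Bb)+\dim(b/B)$. It is definable: for a formula $\varphi(v,t)$ over $B$, the set $\{t:\dim\varphi(\cdot,t)=k\}$ is $B$-definable.
\item[(F4)] A stationary type $\mathbf p$ has a unique global nonforking extension $P$, and there is a finite tuple $c=\operatorname{Cb}(\mathbf p)=\operatorname{Cb}(P)$, the \emph{canonical base}, unique up to interdefinability, such that an automorphism fixes $P$ if and only if it fixes $c$. For every small $B\ni c$ the restriction $P|_B$ is stationary with global nonforking extension $P$. We have $\operatorname{Cb}(\operatorname{stp}(a/B))\in\operatorname{acl}(B)$, and for $C\subseteq\operatorname{acl}(B)$ we have $a\perp_CB$ if and only if $\operatorname{Cb}(\operatorname{stp}(a/B))\in\operatorname{acl}(C)$. If $a\perp_BC$, then $\operatorname{stp}(a/B)$ and $\operatorname{stp}(a/BC)$ have the same global nonforking extension.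
\item[(F5)] (\cite[\S2.2, Prop.~2.2.6]{Pillay}) The set $X$ is locally modular if and only if it is \emph{linear}: for every strongly minimal $C\subseteq X^2$, definable with parameters, the canonical base of the generic type of $C$ has dimension at most $1$ over $\emptyset$ in $\mathfrak X^{eq}$.
\end{enumerate}

\begin{remark}\label{rem:base}
Linearity, and so local modularity, does not depend on $A_0$. It is enough to compare $A_0\subseteq A_0'$. By Lemma~\ref{lem:trace} the induced structure over $A_0'$ is $\mathfrak X$ with the trace $E$ of $A_0'$ named, and a canonical base $s$ in $\mathfrak X^{eq}$ remains one there, of dimension $\dim(s/E)\le\dim(s/\emptyset)$. After moving the curve by an automorphism of $\mathfrak X$ so that $s\perp_\emptyset E$, equality holds.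
\end{remark}

\begin{example}\label{ex:cb}
Let $X=K$ be a saturated algebraically closed field, $F$ an irreducible polynomial over $K$ in $r$ variables with one coefficient equal to $\pm1$, and $P$ the global generic type of the hypersurface $F=0$. An automorphism fixes $P$ if and only if it sends $F$ to a scalar multiple of $F$, that is, fixes all coefficients. So $\operatorname{Cb}(P)$ is the tuple of coefficients. If these lie in $\operatorname{acl}(B)$, $F(\tau)=0$ and $\dim(\tau/B)=r-1$, then $P$ is the global nonforking extension of $\operatorname{stp}(\tau/B)$.
\end{example}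

\subsection{Curves with a large canonical base, and circuits}

\begin{lemma}\label{lem:curve}
Let $A$ be small and algebraically closed, let $P$ be the global generic type of a strongly minimal set $C\subseteq X^2$, and let $s=\operatorname{Cb}(P)$. Assume $n:=\dim(s/A)\ge2$, and let $(x_1,x_2)$ realize $P|_{As}$. Then $x_1,x_2\notin\operatorname{acl}(As)$, the points $x_1,x_2$ are interalgebraic over $As$, $\dim(x_1x_2/A)=2$, and $\dim(s/Ax_1x_2)=n-1$.
\end{lemma}

\begin{proof}
By (F4), $P$ is the global nonforking extension of $\operatorname{stp}(x_1x_2/As)$, so $\dim(x_1x_2/As)=1$ and $s=\operatorname{Cb}(\operatorname{stp}(x_1x_2/As))$. If $x_1=\alpha\in\operatorname{acl}(As)$, then $P$ is the generic type of $\{\alpha\}\times X$, so $s$ is interdefinable with $\alpha$ and $n\le1$. The same holds for $x_2$. Additivity gives $\dim(x_2/Asx_1)=0=\dim(x_1/Asx_2)$. If $\dim(x_1x_2/A)$ were $1$, then $x_1x_2\perp_As$, and $s\in\operatorname{acl}(A)$ by (F4). Finally $\dim(s/Ax_1x_2)=(n+1)-2$.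
\end{proof}

In Section~\ref{sec:transfer} we need one algebraic relation among many points in which every point takes part, like $z_1+\dots+z_r=0$ in a field. Let $Y$ be an $A$-definable strongly minimal set in $\mathfrak X^{eq}$ and $r\ge2$. An \emph{$r$-circuit in $Y$ over $A$} is a tuple in $Y^r$ of dimension $r-1$ over $A$, any $r-1$ of whose entries have dimension $r-1$ over $A$. Equivalently, by additivity, the tuple has dimension $r-1$ and each entry is algebraic over $A$ and the others. Each entry of a circuit is generic in $Y$ over $A$.

\begin{lemma}\label{lem:circuits}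
Let $A$ be small and algebraically closed.
\begin{enumerate}
\item[(i)] If $Y$ has a $3$-circuit over $A$, it has an $r$-circuit over $A$ for every $r\ge2$.
\item[(ii)] Under the hypotheses of Lemma~\ref{lem:curve} there is a finite tuple $d$ in $X$ such that $X$ has a $3$-circuit over $Ad'$ for every $d'\equiv_Ad$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $r=2$ take $(e,e)$ with $e$ generic. Let $(a_1,\dots,a_r,e)$ be an $(r+1)$-circuit, $r\ge2$; we replace $e$ by two points. All generics of $Y$ over $A$ are conjugate, so there are $b,c$ such that $(e,b,c)$ is a $3$-circuit, and by (F1) we may assume $bc\perp_{Ae}a_1\dots a_r$. As $e\in\operatorname{acl}(Aa_1\dots a_r)$, we get $\dim(a_1\dots a_rbc/A)=r+\dim(bc/Ae)=r+1$. Further $b\in\operatorname{acl}(Ace)\subseteq\operatorname{acl}(Aca_1\dots a_r)$, the same holds with $b$ and $c$ exchanged, and $a_i$ is algebraic over $A$, the $a_j$ with $j\ne i$, and $e\in\operatorname{acl}(Abc)$. So $(a_1,\dots,a_r,b,c)$ is an $(r+2)$-circuit.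

(ii) Choose a finite set $\bar a\subseteq X$ with $s\in\operatorname{dcl}(\bar a)$ and, by (F1), $\bar a\perp_{As}x_1x_2$. By Lemma~\ref{lem:curve}, $x_2\in\operatorname{acl}(Ax_1\bar a)$, $x_2\notin\operatorname{acl}(A\bar a)$ and $x_2\notin\operatorname{acl}(Ax_1)$. Let $\bar a_0\subseteq\bar a$ be minimal with $x_2\in\operatorname{acl}(Ax_1\bar a_0)$; it is nonempty. The set $\{x_1\}\cup\bar a_0$ is independent over $A$: no element of $\bar a_0$ is algebraic over $A$ and the rest, by minimality, and $x_1\notin\operatorname{acl}(A\bar a_0)$, since otherwise $x_2\in\operatorname{acl}(A\bar a)$. The point $x_2$ is algebraic over $A$ and this set, but not over $A$ and this set with one element removed; by exchange, each element of $\{x_1,x_2\}\cup\bar a_0$ is algebraic over $A$ and the others. This is a circuit of length at least $3$. Let $d$ list all but three of its elements. The other three have dimension $2$ over $Ad$, and each is algebraic over $Ad$ and the other two, so they form a $3$-circuit over $Ad$. Automorphisms over $A$ carry this to every $d'\equiv_Ad$.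
\end{proof}

\section{Twins and very ample pairs}\label{sec:twins}

Throughout this section $A\subseteq\mathfrak X^{eq}$ is small and algebraically closed. Definition~\ref{def:va} speaks only about a generic parameter and generic points, so it is a property of types. The following notion names the points that violate it.

\begin{definition}\label{def:twin}
Let $\tau,p$ be tuples in $\mathfrak X^{eq}$. A \emph{$\tau$-twin of $p$ over $A$} is a tuple $p'$ with $p'\equiv_{A\tau}p$ and $p'\perp_{Ap}\tau$. If $Y$ is an $A$-definable strongly minimal set in $\mathfrak X^{eq}$ and $p\in Y^2$, then $(\tau,p)$ is a \emph{very ample pair in $Y$ over $A$} if $\dim(p/A\tau)=1$ and $p$ is its own only $\tau$-twin over $A$.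
\end{definition}

Both notions are invariant under automorphisms over $A$.

\begin{lemma}\label{lem:pairs}
Let $Y$ be an $A$-definable strongly minimal set in $\mathfrak X^{eq}$.
\begin{enumerate}
\item[(i)] If $\{D_t:t\in T\}$ is a family of plane curves in $Y$, very ample over $A$, with $T$ in $\mathfrak X^{eq}$, if $\tau\in T$ is generic over $A$ and $p\in D_\tau$ is generic over $A\tau$, then $(\tau,p)$ is a very ample pair over $A$.
\item[(ii)] If $Y$ has a very ample pair over $A$, then it has a family of plane curves, very ample over $A$, with parameter set in $\mathfrak X^{eq}$.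
\item[(iii)] If $Y$ has a very ample pair over $A$, it has one over every small algebraically closed $A'\supseteq A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A tuple $p'\equiv_{A\tau}p$ is a generic point of $D_\tau$ over $A\tau$. If $p'\ne p$, then $\dim(\tau/App')<\dim(\tau/Ap)$, so $p'$ is not a twin.

(ii) Let $(\tau,p)$ be a very ample pair. Among the formulas in $\operatorname{tp}(p/A\tau)$ that have rank $1$ and imply $v\in Y^2$, let $\varphi(v,\tau)$ have least Morley degree; replacing $\varphi(v,t)$ by its conjunction with $v\in Y^2$, put $D_t=\varphi(\cdot,t)\subseteq Y^2$. Every generic point of $D_\tau$ over $A\tau$ realizes $\operatorname{tp}(p/A\tau)$: otherwise a formula over $A\tau$ separating the two types splits $D_\tau$ into two sets of rank $1$, and the part containing $p$ has smaller degree. By (F2) and (F3) there is an $A$-definable set $T\ni\tau$ of rank $\dim(\tau/A)$ and degree $1$ with $\dim D_t=1$ for all $t\in T$. Every generic of $T$ over $A$ realizes $\operatorname{tp}(\tau/A)$. Let $t\in T$ be generic over $A$, and let $x,y\in D_t$ be generic over $At$ with $\dim(t/Axy)=\dim(t/Ay)$. An automorphism over $A$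 takes $t$ to $\tau$, and a further one over $A\tau$ takes the image of $y$ to $p$. The image of $x$ is then a $\tau$-twin of $p$, hence equals $p$. So $x=y$.

(iii) By (F1) there is a very ample pair $(\tau,p)$ over $A$ with $\tau p\perp_AA'$. Then $\dim(p/A'\tau)=1$ and $\dim(\tau/A'p)=\dim(\tau/Ap)$. If $p'$ is a $\tau$-twin of $p$ over $A'$, then $\dim(\tau/App')\ge\dim(\tau/A'pp')=\dim(\tau/A'p)=\dim(\tau/Ap)$, so $p'$ is a twin over $A$, and $p'=p$.
\end{proof}

To find the twins of $p$, reverse the roles of points and curves. The type $\operatorname{stp}(\tau/Ap)$ describes the curves through $p$, and a twin is a point through which the same curves pass. The canonical base of this type is the invariant of that set of curves, so it should control the twins.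

\begin{lemma}\label{lem:twins}
Let $\tau,p$ be tuples and $c=\operatorname{Cb}(\operatorname{stp}(\tau/Ap))\in\operatorname{acl}(Ap)$. Twins are $\tau$-twins of $p$ over $A$.
\begin{enumerate}
\item[(i)] Every twin $p'$ satisfies $p'\equiv_{Ac}p$. In particular, if $p\in\operatorname{dcl}(Ac)$, then $p$ is the only twin, and if $p\in\operatorname{acl}(Ac)$, then every twin lies in $\operatorname{acl}(Ap)$.
\item[(ii)] If $p'\equiv_{Ac}p$ and $\tau\perp_{Ac}pp'$, then $p'$ is a twin.
\item[(iii)] If every twin lies in $\operatorname{acl}(Ap)$, then $p\in\operatorname{acl}(Ac)$, and the twins are exactly the conjugates of $p$ over $Ac$.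
\end{enumerate}
\end{lemma}

\begin{proof}
Let $P$ be the global nonforking extension of $\operatorname{stp}(\tau/Ap)$. By (F4), $\tau\perp_{Ac}p$ and $\operatorname{tp}(\tau/Ac)=P|_{Ac}$ is stationary.

(i) Let $f$ be an automorphism over $A\tau$ with $f(p)=p'$. Then $\dim(\tau/App')=\dim(\tau/Ap)=\dim(\tau/Ap')$, so $\operatorname{stp}(\tau/Ap)$, $\operatorname{stp}(\tau/App')$ and $\operatorname{stp}(\tau/Ap')$ all have the global nonforking extension $P$. Since $f$ maps the first of these types to the third, $f(P)=P$, and therefore $f(c)=c$.

(ii) Let $h$ be an automorphism over $Ac$ with $h(p)=p'$. Both $\operatorname{tp}(h(\tau)/Acp')$ and $\operatorname{tp}(\tau/Acp')$ are nonforking extensions of $\operatorname{tp}(\tau/Ac)$, so they are equal. Hence $\tau p\equiv_Ah(\tau)p'\equiv_A\tau p'$. As $c\in\operatorname{acl}(Ap)$, we also have $\dim(\tau/App')=\dim(\tau/Acpp')=\dim(\tau/Ac)=\dim(\tau/Ap)$.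

(iii) Choose $p'\equiv_{Ac}p$ with $p'\perp_{Ac}p\tau$. Then $\tau\perp_{Acp}p'$ and $\tau\perp_{Ac}p$, so $\tau\perp_{Ac}pp'$. By (ii), $p'$ is a twin, so $p'\in\operatorname{acl}(Ap)$, and $\dim(p'/Ac)=\dim(p'/Acp)=0$. Thus $p\in\operatorname{acl}(Ac)$. Now every $p''\equiv_{Ac}p$ lies in $\operatorname{acl}(Ac)$, so $\tau\perp_{Ac}pp''$, and $p''$ is a twin by (ii). The converse is (i).
\end{proof}

So the goal is a pair with $p\in\operatorname{dcl}(Ac)$. A curve with a large canonical base gives the weaker property with $\operatorname{acl}$ for free.

\begin{lemma}\label{lem:finite}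
In the situation of Lemma~\ref{lem:curve}, $x_1,x_2\in\operatorname{acl}(Ag)$ for $g=\operatorname{Cb}(\operatorname{stp}(s/Ax_1x_2))$. Hence every $s$-twin of $(x_1,x_2)$ over $A$ lies in $\operatorname{acl}(Ax_1x_2)$.
\end{lemma}

\begin{proof}
We have $g\in\operatorname{acl}(Ax_1x_2)$ and $\dim(s/Ag)=\dim(s/Ax_1x_2)=n-1$. Suppose $\dim(g/A)\le1$. Then $n\le\dim(sg/A)=\dim(g/A)+n-1\le n$, so $\dim(g/A)=1$ and $g\in\operatorname{acl}(As)$. Now $\dim(x_1x_2/Ag)=2-1=1=\dim(x_1x_2/Asg)$, so $x_1x_2\perp_{Ag}s$. By (F4), $s=\operatorname{Cb}(\operatorname{stp}(x_1x_2/As))\in\operatorname{acl}(Ag)$, which gives $n\le1$, a contradiction. So $\dim(g/A)=2$ and $\dim(x_1x_2/Ag)=0$. The last assertion is Lemma~\ref{lem:twins}(i).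
\end{proof}

The hypothesis $n\ge2$ is needed: for a generic translate $v=u+s$ in a field, $s=x_2-x_1$ is itself the canonical base $g$, and every generic point of the curve is a twin of every other. We end the section with what a very ample pair must look like.

\begin{lemma}\label{lem:shape}
Let $(\tau,(a,b))$ be a very ample pair in $Y$ over $A$. Then $\dim(ab/A)=2$; $a,b\notin\operatorname{acl}(A\tau)$; $a$ and $b$ are interalgebraic over $A\tau$; $\dim(\tau/Aab)=\dim(\tau/A)-1$; and $\dim(g/A)\ge2$ for $g=\operatorname{Cb}(\operatorname{stp}(ab/A\tau))$.
\end{lemma}

\begin{proof}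
Let $p=(a,b)$, and let $p'=(a',b')$ realize $\operatorname{stp}(p/A\tau)$ with $p'\perp_{A\tau}p$. Then $\dim(p'/A\tau p)=1$, so $p'\ne p$ and $p'$ is not a twin. Hence $\dim(p'/Ap)>\dim(p'/Ap\tau)=1$, that is, $\dim(p'/Ap)=2$. So $\dim(p/A)=\dim(p'/A)=2$ and $\dim(pp'/A)=4$. If $a\in\operatorname{acl}(A\tau)$, then $a'=a$ and $\dim(p'/Ap)\le1$; the same argument applies to $b$. Since $\dim(ab/A\tau)=\dim(a/A\tau)=\dim(b/A\tau)=1$, the points are interalgebraic over $A\tau$, and $\dim(\tau/Aab)=\dim(\tau/A)+1-2$. Finally $\dim(p/Ag)=\dim(p'/Ag)=1$ by (F4), so $\dim(g/A)\ge\dim(pp'/A)-\dim(pp'/Ag)\ge4-2$.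
\end{proof}

\section{An example: composing two curves}\label{sec:example}

Let $X=K$ be a saturated algebraically closed field of characteristic not $2$, let $A=\operatorname{acl}(\emptyset)$, and omit $A$ from the notation. For $s=(a,b)$ generic in $K^2$ consider
\[
C_s:\quad(u^2-a)(v^2-a)=b .
\]
As a polynomial in $v$ the equation reads $(u^2-a)v^2-(au^2-a^2+b)$. The two coefficients are coprime because $b\ne0$, and their quotient has simple poles, so it is not a square in $K(u)$. Thus $C_s$ is irreducible, and by Example~\ref{ex:cb} the canonical base of its generic type is $s$; here $n=2$.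

\emph{Twins on $C_s$.} Let $(x_1,x_2)\in C_s$ be generic over $s$. By Lemma~\ref{lem:curve}, $\dim(x_1x_2)=2$ and $\dim(s/x_1x_2)=1$. The parameter $s$ lies on the parabola $b=a^2-(x_1^2+x_2^2)a+x_1^2x_2^2$, so $g=(x_1^2+x_2^2,\,x_1^2x_2^2)$. By Lemma~\ref{lem:twins}(iii) the twins of $(x_1,x_2)$ are its conjugates over $g$, the eight points
\[
(\pm x_1,\pm x_2),\qquad(\pm x_2,\pm x_1).
\]
There are two kinds of ambiguity. The signs act on each coordinate separately and disappear in the quotient of $K$ by $u\sim-u$. The swap does not: an $A$-definable equivalence relation with finite classes cannot identify the independent points $x_1$ and $x_2$. For the same reason the set $\{\pm x_1,\pm x_2\}$ of $g$-conjugates of $x_1$ has dimension $2$ and is not a point of an $A$-definable strongly minimal set.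

\emph{Twins on the composite.} Take $s'=(a',b')$ generic over $sx_1x_2$, take $x_3$ with $(x_3,x_2)\in C_{s'}$, and let $\tau=(s,s')$. The point $(x_1,x_3)$ lies on the composite of $C_s$ with the inverse of $C_{s'}$. Solving both equations for $x_2^2$ gives $a+b/(x_1^2-a)=a'+b'/(x_3^2-a')$, so $\tau$ is a zero of
\[
F=(a-a')(x_1^2-a)(x_3^2-a')+b\,(x_3^2-a')-b'\,(x_1^2-a),
\]
viewed as a polynomial in $a,b,a',b'$. It has degree one in $b$, with irreducible leading coefficient $x_3^2-a'$, and this does not divide the remaining terms, which at $a'=x_3^2$ equal $-b'(x_1^2-a)\neq0$. So $F$ is irreducible. As $\dim(\tau x_1x_3)=5$, we get $\dim(\tau/x_1x_3)\ge3$, with equality because $F(\tau)=0$. The monomials $ba'$, $b$, $b'$ have coefficients $-1$, $x_3^2$, $-x_1^2$, and all coefficients are polynomials in $x_1^2,x_3^2$. By Example~\ref{ex:cb},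
\[
c=\operatorname{Cb}(\operatorname{stp}(\tau/x_1x_3))=(x_1^2,x_3^2).
\]
The canonical base has split into a part algebraic over $x_1$ and a part algebraic over $x_3$, and the twins are the four points $(\pm x_1,\pm x_3)$. The sets $e_1=\{\pm x_1\}$ and $e_3=\{\pm x_3\}$ are points of the strongly minimal set $Y=\{\{x,-x\}:x\ne0\}$, they are definable over $c$, and so $(\tau,(e_1,e_3))$ is a very ample pair in $Y$ by Lemma~\ref{lem:twins}(i).

The swap disappeared for a reason that does not depend on the computation. A twin $(x_1',x_3')$ comes with a middle point $x_2'$, and we show below that $(x_1',x_2')$ is an $s$-twin of $(x_1,x_2)$ while $(x_3',x_2')$ is an $s'$-twin of $(x_3,x_2)$. If the first were a swap, then $x_2'=\pm x_1$; but the second forces $x_2'\in\{\pm x_2,\pm x_3\}$, and $x_1,x_2,x_3$ are independent.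

\section{Splitting the canonical base: proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection{The configuration}\label{sub:setup}

Let $X$ be not locally modular. By (F5) there is a strongly minimal $C\subseteq X^2$ whose global generic type $P$ has a canonical base $s$ with $\dim(s/\emptyset)\ge2$. Apply Lemma~\ref{lem:circuits}(ii) over $\operatorname{acl}(\emptyset)$, choose the tuple $d$ with $d\perp_\emptyset s$, and let $A=\operatorname{acl}(d)$. Then $X$ has a $3$-circuit over $A$, which is needed only in Section~\ref{sec:transfer}, and $n:=\dim(s/A)\ge2$. In this section $A$ is omitted from the notation: $\dim$, $\operatorname{acl}$, $\operatorname{dcl}$, types, independence, twins and automorphisms are over $A$.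

Let $(x_1,x_2)$ realize $P|_{As}$. By (F1) choose $(s',x_3)$ with
\[
\operatorname{stp}(s'x_3/x_2)=\operatorname{stp}(sx_1/x_2),\qquad s'x_3\perp_{x_2}sx_1,
\]
and put $\tau=(s,s')$. Then $(s',x_3,x_2)\equiv(s,x_1,x_2)$: the point $(x_3,x_2)$ lies on a second, independent curve of the same kind, and $(x_1,x_3)$ is a point of the composite of the first curve with the inverse of the second. We use the inverse so that $x_1$ and $x_3$ play the same role, which will put the two halves of the canonical base into the same set $Y$.

\begin{lemma}\label{lem:config}
\begin{enumerate}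
\item[(i)] The points $x_1,x_2,x_3$ are pairwise interalgebraic over $\tau$, and $\dim(x_1x_3/\tau)=1$.
\item[(ii)] $\dim(x_1x_2x_3)=3$.
\item[(iii)] $\dim(s'/sx_1x_2x_3)=n-1=\dim(s'/x_2x_3)$ and $\dim(s/s'x_1x_2x_3)=n-1=\dim(s/x_1x_2)$.
\item[(iv)] Some automorphism $f_0$ exchanges $(s,x_1)$ and $(s',x_3)$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use Lemma~\ref{lem:curve} for $(s,x_1,x_2)$ and for $(s',x_3,x_2)$. (i) The points $x_1,x_2$ are interalgebraic over $s$, and $x_3,x_2$ over $s'$. Since $x_2\notin\operatorname{acl}(s)$, we have $\dim(s/x_2)=(n+1)-1=n$, and also $\dim(s'/x_2)=n$. As $s'\perp_{x_2}s$, we get $\dim(\tau x_2)=2n+1$. Since $\dim\tau\le2n$, this forces $\dim(x_2/\tau)=1$. (ii) We have $\dim(x_1/x_2)=\dim(x_3/x_2)=1$ and $x_3\perp_{x_2}x_1$. (iii) By transitivity, $s'x_3\perp_{x_2}sx_1$ gives $s'\perp_{x_2x_3}sx_1$ and $s\perp_{x_1x_2}s'x_3$. (iv) is the last statement of (F2), over $\operatorname{acl}(x_2)$.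
\end{proof}

\subsection{Twins on the composite are coordinatewise algebraic}

\begin{lemma}\label{lem:coord}
If $(x_1',x_3')$ is a $\tau$-twin of $(x_1,x_3)$, then $x_1'\in\operatorname{acl}(x_1)$ and $x_3'\in\operatorname{acl}(x_3)$.
\end{lemma}

\begin{proof}
Choose $x_2'$ with $x_1'x_2'x_3'\equiv_\tau x_1x_2x_3$. We first show that $(x_3',x_2')$ is an $s'$-twin of $(x_3,x_2)$. The point is that the first curve recovers the middle points: $x_2\in\operatorname{acl}(sx_1)$ and $x_2'\in\operatorname{acl}(sx_1')$. From $ss'\perp_{x_1x_3}x_1'x_3'$ we get $s'\perp_{sx_1x_3}x_1'x_3'$, and therefore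
\[
\dim(s'/sx_1x_2x_3x_1'x_2'x_3')=\dim(s'/sx_1x_3x_1'x_3')=\dim(s'/sx_1x_3)=\dim(s'/sx_1x_2x_3)=n-1 .
\]
Hence $n-1\le\dim(s'/x_2x_3x_2'x_3')\le\dim(s'/x_2x_3)=n-1$, which is the required independence. By Lemma~\ref{lem:finite}, $x_3'\in\operatorname{acl}(x_2x_3)$. Exchange the roles of $(s,x_1,x_1')$ and $(s',x_3,x_3')$: now $x_2\in\operatorname{acl}(s'x_3)$, $x_2'\in\operatorname{acl}(s'x_3')$ and $s\perp_{s'x_1x_3}x_1'x_3'$, so $(x_1',x_2')$ is an $s$-twin of $(x_1,x_2)$ and $x_1'\in\operatorname{acl}(x_1x_2)$.

It remains to remove $x_2$. Since $x_2\in\operatorname{acl}(\tau x_1)$, we have $x_1',x_3'\in\operatorname{acl}(\tau x_1x_3)$, so $\dim(x_1'x_3'/x_1x_3)=\dim(x_1'x_3'/\tau x_1x_3)=0$. By Lemma~\ref{lem:config}(ii), $x_1\perp_{x_3}x_2$ and $x_3\perp_{x_1}x_2$, so (F1) gives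
\[
x_3'\in\operatorname{acl}(x_1x_3)\cap\operatorname{acl}(x_2x_3)=\operatorname{acl}(x_3),\qquad x_1'\in\operatorname{acl}(x_1x_3)\cap\operatorname{acl}(x_1x_2)=\operatorname{acl}(x_1).\qedhere
\]
\end{proof}

\subsection{The set $Y$}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $c=\operatorname{Cb}(\operatorname{stp}(\tau/x_1x_3))$. By Lemmas~\ref{lem:coord} and~\ref{lem:twins}(iii), $x_1,x_3\in\operatorname{acl}(c)$, and every $(x_1',x_3')\equiv_c(x_1,x_3)$ is a twin, so that $x_1'\in\operatorname{acl}(x_1)$ and $x_3'\in\operatorname{acl}(x_3)$. To pass from $\operatorname{acl}(c)$ to $\operatorname{dcl}(c)$, let $e_1$ and $e_3$ be the finite sets of conjugates over $c$ of $x_1$ and of $x_3$, viewed as elements of $\mathfrak X^{eq}$, and let $m=|e_1|$. Then $e_1,e_3\in\operatorname{dcl}(c)$.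

\emph{The set $e_1$ is interalgebraic with each of its elements.} An element $x_1'$ of $e_1$ is the image of $x_1$ under an automorphism $h$ over $c$, and $(x_1',h(x_3))\equiv_c(x_1,x_3)$, so $x_1'\in\operatorname{acl}(x_1)$. Hence $e_1\in\operatorname{acl}(x_1)$, and $x_1\in\operatorname{acl}(e_1)$ because $e_1$ is finite. Applying $h$, which fixes $e_1$, we see that $e_1$ is interalgebraic with $x_1'$. In particular $\dim e_1=1$.

\emph{The sets $e_1$ and $e_3$ have the same type.} The automorphism $f_0$ maps $\operatorname{stp}(ss'/x_1x_3)$ to $\operatorname{stp}(s's/x_3x_1)$, which is the same type with the variables permuted. So $f_0(c)$ is interdefinable with $c$, and $f_0(e_1)$, the set of conjugates of $x_3$ over $f_0(c)$, is $e_3$. In particular $e_3$ is interalgebraic with $f_0(x_1)=x_3$.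

By (F2), $\operatorname{tp}(e_1)=\operatorname{tp}(e_3)$ is the generic type of an $A$-definable strongly minimal set $Y\subseteq[X]^m$. Every generic of $Y$ is conjugate to $e_1$, so it is interalgebraic with each of its elements. Let $p=(e_1,e_3)\in Y^2$. Since $\operatorname{acl}(p)=\operatorname{acl}(x_1x_3)$, we have $\dim(p/\tau)=1$ by Lemma~\ref{lem:config}(i), and $\operatorname{stp}(\tau/p)=\operatorname{stp}(\tau/x_1x_3)$ has canonical base $c$. As $p\in\operatorname{dcl}(c)$, Lemma~\ref{lem:twins}(i) shows that $(\tau,p)$ is a very ample pair in $Y$, and Lemma~\ref{lem:pairs}(ii) provides the family. A finite subset of $X$ is definable from its elements, so $Y\subseteq\operatorname{dcl}(X\cup A_0)$.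
\end{proof}

\section{Transfer of very ampleness and proof of Theorem~\ref{thm:B}}\label{sec:transfer}

The set $Y$ need not be a quotient of $X$, because its members may overlap: a generic $x\in X$ can lie in several members $y_1,\dots,y_k$ of $Y$. The natural quotient identifies two points of $X$ when they lie in the same members of $Y$. A class $\omega$ is then definable from $y_1,\dots,y_k$, and each $y_i$ is algebraic over $\omega$. So we need the following.

\begin{proposition}\label{prop:transfer}
Let $A\subseteq\mathfrak X^{eq}$ be small and algebraically closed, and let $Y,Z$ be $A$-definable strongly minimal sets in $\mathfrak X^{eq}$. Assume that $Y$ has a very ample pair and a $3$-circuit over $A$, and that a generic $\omega\in Z$ over $A$ satisfies $\omega\in\operatorname{dcl}(Ay_1\dots y_k)$ for some $y_1,\dots,y_k\in Y\cap\operatorname{acl}(A\omega)$. Then $Z$ has a very ample pair over $A$; so $Z$ is very ample over $A$, with parameter set in $\mathfrak X^{eq}$.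
\end{proposition}

A point $q=(\omega,\tilde\omega)$ of $Z^2$ is determined by $\ell=2k$ points $y_1,\dots,y_\ell$ of $Y$, and we want one curve through $q$ whose parameter $\sigma$ pins down all of them. The case of lines in a field $Y=K$ shows how. Impose on $q$ the single equation
\[
\sum_{i=1}^\ell(\alpha_iy_i+\beta_i)=0,\qquad\sigma=(\alpha_1,\beta_1,\dots,\alpha_\ell,\beta_\ell),
\]
with $\sigma$ generic over $q$ in the hyperplane that the equation defines. By Example~\ref{ex:cb} the canonical base of $\operatorname{stp}(\sigma/Aq)$ is $(y_1,\dots,y_\ell)$, over which $q$ is definable, so $q$ has no twin but itself. The equation says that the points $z_i=\alpha_iy_i+\beta_i$ satisfy $z_1+\dots+z_\ell=0$. In general the line $(\alpha_i,\beta_i)$ through $(y_i,z_i)$ becomes a curve $\tau_i$ of the very ample family, and the sum relation becomes an $\ell$-circuit (Figure~\ref{fig:transfer}).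

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=1.2]
\node (w) at (0.5,2) {$\omega$};
\node (v) at (2.5,2) {$\tilde\omega$};
\node (y1) at (0,1) {$y_1$}; \node (y2) at (1,1) {$y_2$};
\node (y3) at (2,1) {$y_3$}; \node (y4) at (3,1) {$y_4$};
\node (z1) at (0,0) {$z_1$}; \node (z2) at (1,0) {$z_2$};
\node (z3) at (2,0) {$z_3$}; \node (z4) at (3,0) {$z_4$};
\draw[dashed] (w)--(y1) (w)--(y2) (v)--(y3) (v)--(y4);
\draw (y1)--node[right]{$\tau_1$}(z1);
\draw (y2)--node[right]{$\tau_2$}(z2);
\draw (y3)--node[right]{$\tau_3$}(z3);
\draw (y4)--node[right]{$\tau_4$}(z4);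
\draw[rounded corners] (-0.3,-0.22) rectangle (3.3,0.22);
\end{tikzpicture}
\caption{The configuration in the proof of Proposition~\ref{prop:transfer} for $k=2$. Dashed edges join points interalgebraic over $A$; the edge labeled $\tau_i$ joins points interalgebraic over $A\tau_i$; the boxed points form a $4$-circuit. Over $\omega,\tilde\omega$ and any three of the $\tau_i$, all $y_i$ and all $z_i$ are algebraic.}
\label{fig:transfer}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:transfer}]
We omit $A$ from the notation. Discard the $y_i$ that lie in $A$. As $\omega\notin A$, we still have $k\ge1$, and each remaining $y_i$ is generic in $Y$ and interalgebraic with $\omega$, since $\dim(\omega/y_i)=1-1=0$. Let $(\tau,(a,b))$ be a very ample pair in $Y$, $N=\dim\tau$ and $\ell=2k$.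

\emph{Construction.} Let $\tilde\omega\in Z$ be generic over $\omega$, let $(y_{k+1},\dots,y_\ell)$ be the image of $(y_1,\dots,y_k)$ under an automorphism taking $\omega$ to $\tilde\omega$, and put $q=(\omega,\tilde\omega)$. All $y_i$ lie in $\operatorname{acl}(q)$, and $q\in\operatorname{dcl}(y_1\dots y_\ell)$. By Lemma~\ref{lem:circuits}(i) and (F1) there is an $\ell$-circuit $z=(z_1,\dots,z_\ell)$ in $Y$ with $z\perp q$. Each $(y_i,z_i)$ has dimension $2$, and so does $(a,b)$ by Lemma~\ref{lem:shape}; since $Y$ is strongly minimal, $(y_i,z_i)\equiv(a,b)$. Choose $\tau_1,\dots,\tau_\ell$ successively with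
\[
(\tau_i,y_i,z_i)\equiv(\tau,a,b),\qquad\tau_i\perp_{y_iz_i}qz\tau_1\dots\tau_{i-1}.
\]
Each $(\tau_i,(y_i,z_i))$ is a very ample pair with $\dim(\tau_i/y_iz_i)=N-1$. Put $\sigma=(\tau_1,\dots,\tau_\ell)$ and $\tau_{\ne i}=(\tau_j)_{j\ne i}$.

\emph{Two properties.} Let $S\subseteq\{1,\dots,\ell\}$ and $j\in S$. The dimension of $\tau_j$ over $q$, $z$ and the $\tau_i$ with $i\in S$, $i<j$, lies between $\dim(\tau_j/qz\tau_1\dots\tau_{j-1})=N-1$ and $\dim(\tau_j/y_jz_j)=N-1$. By additivity,
\begin{equation}\label{eq:count}
\dim\big(qz(\tau_j)_{j\in S}\big)=2+(\ell-1)+|S|(N-1).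
\end{equation}
Comparing the full set with the complement of $\{i\}$ gives
\begin{equation}\label{eq:free}
\dim(\tau_i/qz\tau_{\ne i})=N-1\qquad\text{for all }i.
\end{equation}
By Lemma~\ref{lem:shape}, $z_j\in\operatorname{acl}(\tau_jy_j)$, and $z_i$ is algebraic over the $z_j$ with $j\ne i$ because $z$ is a circuit. Hence
\begin{equation}\label{eq:recover}
y_i,z_i\in\operatorname{acl}(q\tau_{\ne i})\qquad\text{for all }i.
\end{equation}

\emph{The point $q$ is its own only $\sigma$-twin.} Let $q'$ be a $\sigma$-twin of $q$, let $f$ be an automorphism over $\sigma$ with $f(q)=q'$, and put $y_i'=f(y_i)$, $z_i'=f(z_i)$. Fix $i$. From $\sigma\perp_qq'$ we get $\tau_i\perp_{q\tau_{\ne i}}q'$, so $\dim(\tau_i/qq'\tau_{\ne i})=\dim(\tau_i/q\tau_{\ne i})\ge N-1$ by~\eqref{eq:free}. By~\eqref{eq:recover} and its image under $f$, the points $y_i,z_i,y_i',z_i'$ lie in $\operatorname{acl}(qq'\tau_{\ne i})$. Therefore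
\[
\dim(\tau_i/y_iz_iy_i'z_i')\ge\dim(\tau_i/qq'\tau_{\ne i})\ge N-1=\dim(\tau_i/y_iz_i).
\]
As $f$ fixes $\tau_i$, the point $(y_i',z_i')$ is a $\tau_i$-twin of $(y_i,z_i)$, so $y_i'=y_i$. Thus $f$ fixes $y_1,\dots,y_\ell$, and hence $q$.

\emph{The dimension $\dim(q/\sigma)$ is $1$.} Since $z\in\operatorname{acl}(q\sigma)$, formula~\eqref{eq:count} gives $\dim(q\sigma)=\ell+1+\ell(N-1)=\ell N+1$, while $\dim\sigma\le\ell N$. So $\dim(q/\sigma)\ge1$. Suppose $\dim(q/\sigma)=2$, and take $q'\equiv_\sigma q$ with $q'\perp_\sigma q$. Then $\dim(q'/q\sigma)=2$, the largest possible value, so $q'\perp_q\sigma$ and $q'\ne q$. This is a second $\sigma$-twin, which is impossible. So $(\sigma,q)$ is a very ample pair in $Z$, and Lemma~\ref{lem:pairs}(ii) gives the last assertion.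
\end{proof}

The circuit is used in~\eqref{eq:recover}, which recovers $z_i$ without $\tau_i$, and in the count $\dim z=\ell-1$, which leaves $q$ one degree of freedom over $\sigma$. The hypothesis $\omega\in\operatorname{dcl}(Ay_1\dots y_k)$ is used only to pass from $f(y_i)=y_i$ to $f(q)=q$. It cannot be weakened to $\operatorname{acl}$: take for $Z$ the double cover of Example~\ref{ex:cover} and for $Y$ the field.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $A$ be as in Section~\ref{sub:setup} and $Y\subseteq[X]^m$ as in the proof of Theorem~\ref{thm:A}. For $x\in X$ put $W(x)=\{y\in Y:x\in y\}$. Let $x\in X$ be generic over $A$. Then $x\equiv_Ax_1$ and $e_1\in W(x_1)$, so $W(x)\ne\emptyset$. If $y\in W(x)$, then $x\in\operatorname{acl}(Ay)$, so $y\notin A$; thus $y$ is generic in $Y$ and interalgebraic over $A$ with its element $x$. An infinite $Ax$-definable subset of $Y$ would contain a point outside $\operatorname{acl}(Ax)$, so $W(x)$ is finite, of size $k\ge1$ say. The $A$-definable set $X_0=\{x'\in X:|W(x')|=k\}$ contains a generic point, so it is cofinite. Define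
\[
x'\sim x''\iff x'=x''\ \text{ or }\ \big(x',x''\in X_0\text{ and }W(x')=W(x'')\big).
\]
This is an $A$-definable equivalence relation. Points outside $X_0$ have singleton classes, and if $x'\in X_0$ and $y\in W(x')$, then $[x']_\sim\subseteq y$. So all classes are finite and $Z=X/{\sim}$ is infinite. The preimage in $X$ of a definable subset of $Z$ is finite or cofinite, so the subset or its complement is finite; hence $Z$ is strongly minimal.

Let $\omega=[x]_\sim$, a generic point of $Z$ over $A$ since $x\in\operatorname{acl}(A\omega)$, and let $W(x)=\{y_1,\dots,y_k\}$. The finite set $W(x)$ depends only on $\omega$, so $y_i\in\operatorname{acl}(A\omega)$. Conversely $\omega=\{x'\in X_0:W(x')=\{y_1,\dots,y_k\}\}$, so $\omega\in\operatorname{dcl}(Ay_1\dots y_k)$. If $(\xi_1,\xi_2,\xi_3)$ is a $3$-circuit in $X$ over $A$ and $\eta_i\in W(\xi_i)$, then $\eta_i$ is interalgebraic with $\xi_i$ over $A$, so $(\eta_1,\eta_2,\eta_3)$ is a $3$-circuit in $Y$. By Proposition~\ref{prop:transfer}, $Z$ is very ample.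
\end{proof}

\section{Internality and the finest very ample quotient}\label{sec:C}

We return to $\mathcal N^{eq}$. Theorem~\ref{thm:C} starts from an arbitrary very ample family, whose parameter set $T$ may lie outside $Y^{eq}$, and it involves several strongly minimal sets with their own parameters. Four lemmas reduce this to the setting of the earlier sections.

\subsection{Nonorthogonality and internality}

A \emph{correspondence from $Y$ to $Z$} is a definable set $W\subseteq Z\times Y$ with finite fibers in both directions and cofinite projection to $Y$.

\begin{lemma}\label{lem:nonorth}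
Let $Y,Z$ be strongly minimal. If they are nonorthogonal, there is a correspondence from $Y$ to $Z$. If $Y,Z$ and a correspondence $W$ are definable over $B$, then every generic $b\in Y$ over $B$ has some $v$ with $(v,b)\in W$, and every such $v$ is generic in $Z$ over $B$ and interalgebraic with $b$ over $B$. Nonorthogonality is an equivalence relation.
\end{lemma}

\begin{proof}
Let $b\in Y$ and $v\in Z$ be generic and interalgebraic over $B$. Take a $B$-definable set $W_0\subseteq Z\times Y$ containing $(v,b)$ whose fibers over $b$ and over $v$ have at most $j$ elements, and let $W$ be the set of $(v',b')\in W_0$ such that the fibers of $W_0$ over $b'$ and over $v'$ have at most $j$ elements. The projection of $W$ to $Y$ is $B$-definable and contains $b$, so it is cofinite. For the second statement, $b$ lies in the $B$-definable cofinite projection; finiteness of the fibers gives interalgebraicity; and $v\in\operatorname{acl}(B)$ would give $b\in\operatorname{acl}(B)$. Reflexivity and symmetry hold by definition. For transitivity, define two correspondences over a common $B$ and apply the second statement twice.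
\end{proof}

\begin{lemma}\label{lem:internal}
Let $Y$ be strongly minimal and $A_0$-definable, with induced structure $\mathfrak Y$ over $A_0$.
\begin{enumerate}
\item[(i)] If $Z$ is a strongly minimal set internal to $Y$, there is a definable bijection from $Z$ to a definable set in $\mathfrak Y^{eq}$.
\item[(ii)] Let $Z'$ be a strongly minimal set in $\mathfrak Y^{eq}$, definable over a small $A\subseteq\mathfrak Y^{eq}$. There is a small algebraically closed $A_1\supseteq A$ in $\mathfrak Y^{eq}$ such that for every generic $z\in Z'$ over $A_1$ there is a finite tuple $\bar a$ in $Y\cap\operatorname{acl}(A_1z)$ with $z\in\operatorname{dcl}(A_1\bar a)$, and some entry of $\bar a$ is interalgebraic with $z$ over $A_1$.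
\item[(iii)] If $Z$ is internal to $Y$, then $Y$ and $Z$ are nonorthogonal.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $Z\subseteq\operatorname{dcl}(Y\cup B)$ with $Y,Z$ definable over $B$. Then $Z$ is covered by the images of the $B$-definable partial functions from powers of $Y$ to $Z$. These are few, so by saturation finitely many suffice. Using points of $Y$ as labels, we combine them into one definable surjection $D\to Z$ with $D\subseteq Y^j$. The set $D$ and the kernel $E$ are definable in $\mathfrak Y$ by stable embeddedness, and $Z$ is in definable bijection with $D/E$.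

(ii) Let $z\in Z'$ be generic over $A$ and $z\in\operatorname{dcl}(\bar a)$ with $\bar a$ finite in $Y$. Let $\bar a_0\subseteq\bar a$ be a maximal subset independent over $Az$, and $A_1=\operatorname{acl}(A\bar a_0)$. Since $\dim(\bar a_0/Az)=|\bar a_0|$ is as large as possible, $\bar a_0\perp_Az$, so $z$ is generic over $A_1$. By maximality $\bar a\subseteq\operatorname{acl}(A_1z)$. As $z\notin A_1$, some entry $a$ is not in $A_1$, and $\dim(z/A_1a)=1-1=0$. All generics of $Z'$ over $A_1$ are conjugate to $z$.

(iii) With $Z'$ as in (i), the graph of the bijection is a correspondence between $Z$ and $Z'$, and $Z'$ is nonorthogonal to $Y$ by (ii). Apply Lemma~\ref{lem:nonorth}.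
\end{proof}

\subsection{Changing the parameters of a very ample family}

\begin{lemma}\label{lem:persist}
A family $\{C_t:t\in T\}$ of plane curves in $Y$ that is very ample over $A_1$ is very ample over every small $B\supseteq A_1$. Consequently very ampleness of strongly minimal sets is preserved by definable bijections.
\end{lemma}

\begin{proof}
Let $Y'\subseteq Y$ be the $A_1$-definable set of coordinates of points of the curves, let $\mathfrak D$ be the induced structure over $A_1$ with sorts $T$ and $Y'$, and let $E$ be the trace of $B$. Let $t\in T$ be generic over $B$ and $x\ne y$ in $C_t$ generic over $Bt$. They are generic over $A_1$ and $A_1t$ as well. In $\mathfrak D^{eq}$, by Lemma~\ref{lem:trace}, $\dim(t/E)=\dim T=\dim(t/\emptyset)$ and $\dim(y/Et)=1=\dim(y/t)$. So $t\perp_\emptyset E$ and $y\perp_tE$; by (F1), $ty\perp_\emptyset E$ and then $t\perp_yE$. Returning to $\mathcal N^{eq}$,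
\[
\dim(t/Bxy)\le\dim(t/A_1xy)<\dim(t/A_1y)=\dim(t/By).
\]
If $\beta:Y\to Y^*$ is a definable bijection, choose $B$ so that $\beta$ is $B$-definable. Points and their images are interdefinable over $B$, so the images of the curves form a family that is very ample over $B$.
\end{proof}

The next lemma moves the parameter set into $X^{eq}$ by replacing $t$ with the code of the curve $C_t$.

\begin{lemma}\label{lem:reduce}
Let $X$ be strongly minimal and $A_0$-definable, with induced structure $\mathfrak X$ over $A_0$, and let $Y$ be a very ample strongly minimal set definable in $\mathfrak X^{eq}$. Then $Y$ has a very ample pair over some small algebraically closed $A\subseteq\mathfrak X^{eq}$ over which $Y$ is definable.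
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:persist} there is a family $\{C_t:t\in T\}$ in $Y$, very ample over a small $A_1\supseteq A_0$ over which $Y$ is definable. Let $A$ be the algebraic closure in $\mathfrak X^{eq}$ of the trace of $A_1$, and let $\mathfrak D$ be the induced structure over $A_1$ with sorts $T$ and $X$. By Lemma~\ref{lem:trace}, $Y$ is $A$-definable, and for tuples $u,v$ from $\mathfrak X^{eq}$ the value $\dim(u/Av)$ in $\mathfrak X^{eq}$ equals $\dim(u/v)$ in $\mathfrak D^{eq}$.

Let $t_0\in T$ be generic over $A_1$, let $p\in C_{t_0}$ be generic over $A_1t_0$, and let $\tau$ be the code in $\mathfrak X^{eq}$ of $C_{t_0}$. Then $\tau\in\operatorname{dcl}(t_0)$ in $\mathfrak D^{eq}$ and $C_{t_0}$ is $\tau$-definable, so $1=\dim(p/t_0)\le\dim(p/\tau)\le1$. Suppose $p'\ne p$ is a $\tau$-twin of $p$ over $A$. Then $p'\in C_{t_0}$, and in $\mathfrak D^{eq}$ we have $\dim(p'/\tau)=1$ and $p'\perp_p\tau$. Choose $t\equiv_\tau t_0$ in $\mathfrak D^{eq}$ with $t\perp_\tau pp'$. Then $t$ is generic in $T$, $\tau\in\operatorname{dcl}(t)$, and $C_t=C_{t_0}$, since the statement that $C_{t_0}$ is the set coded by $\tau$ belongs to $\operatorname{tp}(t_0/\tau)$.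 Moreover $\dim(p/t)=\dim(p/\tau)=1$ and $\dim(p'/t)=\dim(p'/\tau)=1$. From $p'\perp_{p\tau}t$ and $p'\perp_p\tau$ we get $p'\perp_pt$ by transitivity, so $\dim(t/A_1pp')=\dim(t/A_1p)$ by symmetry. This contradicts very ampleness over $A_1$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:C}}

\begin{proof}[Proof of (1)]
A correspondence describes a point $a\in Y$ by a point $\zeta\in Z$ only up to finitely many conjugates. The idea is to move these conjugates along a generic curve $D_t$ and then back to $Z$; very ampleness keeps the images apart, so a second point of $Z$ singles out $a$.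

Let $Y$ be $A_0$-definable with induced structure $\mathfrak Y$. By Lemmas~\ref{lem:reduce} and~\ref{lem:pairs}(ii) there is a family $\{D_t:t\in T\}$ in $Y$, very ample over an algebraically closed $A\subseteq\mathfrak Y^{eq}$, with $T$ in $\mathfrak Y^{eq}$. Let $W\subseteq Z\times Y$ be a correspondence, and let $B\supseteq A_0\cup A$ be small with $Z$ and $W$ definable over $B$. The family is very ample over $B$ by Lemma~\ref{lem:persist}. Fix $t\in T$ generic over $B$. If $(a',b')\in D_t$ is generic over $Bt$, then it is generic over $At$, so $a',b'$ are interalgebraic over $At$ by Lemmas~\ref{lem:pairs}(i) and~\ref{lem:shape}; hence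
\begin{equation}\label{eq:coords}
a',b'\notin\operatorname{acl}(Bt)\quad\text{for every }(a',b')\in D_t\text{ generic over }Bt.
\end{equation}

Let $(a,b)\in D_t$ be generic over $Bt$, and choose $\zeta$ with $(\zeta,a)\in W$; it is interalgebraic with $a$ over $B$. Let $O=\{a_1=a,\dots,a_r\}$ be the set of conjugates of $a$ over $B\zeta$, a finite $B\zeta$-definable set. Each $a_i$ is interalgebraic over $B$ with $\zeta$, so the $a_i$ are pairwise interalgebraic over $B$, none lies in $\operatorname{acl}(Bt)$, and $a_i\equiv_{Bt}a$. For $a'\in Y$ put
\[
D_t(a')=\{b':(a',b')\in D_t\},\qquad V(a')=\{v\in Z:(v,b')\in W\text{ for some }b'\in D_t(a')\}.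
\]
The set $D_t(a_i)$ is nonempty because $D_t(a)$ is. For $b'\in D_t(a_i)$ the point $(a_i,b')$ is generic in $D_t$ over $Bt$, as $a_i\notin\operatorname{acl}(Bt)$, so $b'$ is generic in $Y$ over $B$ by~\eqref{eq:coords}. By Lemma~\ref{lem:nonorth}, $V(a_i)\ne\emptyset$.

The sets $V(a_i)$ are pairwise disjoint. Indeed, let $v\in V(a_i)\cap V(a_j)$ with $i\ne j$, witnessed by $b'\in D_t(a_i)$ and $b''\in D_t(a_j)$. Both $b'$ and $b''$ are interalgebraic with $v$ over $B$. So $(a_i,b')\ne(a_j,b'')$ are generic points of $D_t$ that are interalgebraic over $B$, and $\dim(t/Ba_ib'a_jb'')=\dim(t/Ba_jb'')$, contrary to very ampleness over $B$.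

Fix $v\in V(a)$. Then $a$ is the only $a'\in O$ with $v\in V(a')$, so there is a formula $\psi$ over $Bt$ such that $a$ is the only solution of $\psi(\cdot,\zeta,v)$. The set of $a'\in Y$ that are the only solution of $\psi(\cdot,\zeta',v')$ for some $\zeta',v'\in Z$ is $Bt$-definable and contains $a\notin\operatorname{acl}(Bt)$, so it is cofinite in $Y$. Adding $t$ and the finitely many exceptions to $B$, we see that $Y$ is internal to $Z$.
\end{proof}

\begin{proof}[Proof of (2)]
Let $\mathfrak Y$ be as above. By Lemmas~\ref{lem:internal}(i) and~\ref{lem:persist} we may assume that $Z$ is definable in $\mathfrak Y^{eq}$. We verify the hypotheses of Proposition~\ref{prop:transfer}, with $\mathfrak Y$ in the role of $\mathfrak X$. By Lemmas~\ref{lem:reduce} and~\ref{lem:pairs}(iii), $Y$ has a very ample pair over every small algebraically closed set containing a certain $A$, and we may assume that $Z$ is $A$-definable. Take $A_1\supseteq A$ from Lemma~\ref{lem:internal}(ii) and a very ample pair $(\tau,p)$ over $A_1$. By (F2), $\operatorname{stp}(p/A_1\tau)$ is the generic type of a strongly minimal subset of $Y^2$, and its canonical base has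 dimension at least $2$ over $A_1$ by Lemma~\ref{lem:shape}. Lemma~\ref{lem:circuits}(ii) gives a finite $d$ such that $Y$ has a $3$-circuit over $A_2=\operatorname{acl}(A_1d)$. There is a very ample pair over $A_2$, and a generic $z\in Z$ over $A_2$ is generic over $A_1$, so $z\in\operatorname{dcl}(A_2\bar a)$ for some $\bar a$ in $Y\cap\operatorname{acl}(A_2z)$. Proposition~\ref{prop:transfer} over $A_2$ shows that $Z$ is very ample.
\end{proof}

\begin{proof}[Proof of (3)]
(a)$\Rightarrow$(b) is Theorem~\ref{thm:B}. (b)$\Rightarrow$(c) holds because $X/{\sim}$ lies in the definable closure of $X$ and the parameters of $\sim$. (c)$\Rightarrow$(d) is Lemma~\ref{lem:internal}(iii), and (d)$\Rightarrow$(c) is part (1).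

(c)$\Rightarrow$(a). We carry the curve with large canonical base from $Y^2$ back to $X^2$. Let $Y$ be very ample and internal to $X$, and let $\mathfrak X$ be the induced structure on $X$ over $A_0$. By Lemmas~\ref{lem:internal}(i) and~\ref{lem:persist} we may assume that $Y$ is definable in $\mathfrak X^{eq}$. By Lemmas~\ref{lem:reduce}, \ref{lem:internal}(ii) and~\ref{lem:pairs}(iii) there are a small algebraically closed $A\subseteq\mathfrak X^{eq}$, over which every generic of $Y$ is interalgebraic with a point of $X$, and a very ample pair $(\tau,(a,b))$ in $Y$ over $A$. By Lemma~\ref{lem:shape}, $a$ and $b$ are generic over $A$, and $g=\operatorname{Cb}(\operatorname{stp}(ab/A\tau))$ has $\dim(g/A)\ge2$. Let $x_1,x_2\in X$ be interalgebraic over $A$ with $a,b$ respectively. Then $\dim(x_1x_2/A\tau)=1$, so $\operatorname{stp}(x_1x_2/A\tau)$ is the generic type of a strongly minimal subset of $X^2$; let $h\in\operatorname{acl}(A\tau)$ be its canonical base. By (F4), $x_1x_2\perp_{Ah}\tau$, hence $ab\perp_{Ah}\tau$, hence $g\in\operatorname{acl}(Ah)$. So $\dim(h/\emptyset)\ge\dim(h/A)\ge\dim(g/A)\ge2$, and $X$ is not locally modular by (F5).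
\end{proof}

\begin{proof}[Proof of (4)]
If $X$ is very ample, apply (1). Conversely, by (3) some very ample $Y$ is nonorthogonal to $X$. By assumption $X$ is internal to $Y$, so $X$ is very ample by (2).
\end{proof}

\begin{proof}[Proof of (5)]
Parts (1) and (2) turn very ampleness of quotients into internality to one fixed set, and internality is easy to combine. By (3) fix a very ample $Y_0$ nonorthogonal to $X$. Let $\sim$ be a $B$-definable equivalence relation on $X$ with infinitely many classes, $X$ being $B$-definable. An infinite class would be cofinite and leave only finitely many classes, so all classes are finite. As in the proof of Theorem~\ref{thm:B}, $X/{\sim}$ is strongly minimal. If $x$ is generic over $B$, then $x$ and $[x]_\sim$ are interalgebraic generics, so $X/{\sim}$ is nonorthogonal to $X$ and, by Lemma~\ref{lem:nonorth}, to $Y_0$. The $B$-definable set of points whose class has size $|[x]_\sim|$ contains $x$, so it is cofinite; call this number the \emph{generic class size} of $\sim$. By (1) and (2),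
\begin{equation}\label{eq:test}
X/{\sim}\text{ is very ample}\iff X/{\sim}\text{ is internal to }Y_0 .
\end{equation}
Among the definable equivalence relations with strongly minimal, very ample quotient, which exist by Theorem~\ref{thm:B}, let $\sim_0$ have least generic class size.

Suppose $X/{\sim}$ is very ample, and let $\approx$ be the intersection of $\sim$ and $\sim_0$, which has infinitely many classes. The map $[x]_\approx\mapsto([x]_\sim,[x]_{\sim_0})$ is a definable injection, and both $X/{\sim}$ and $X/{\sim_0}$ are internal to $Y_0$. So $X/{\approx}$ is internal to $Y_0$, and very ample by~\eqref{eq:test}. Since $[x]_\approx\subseteq[x]_{\sim_0}$, minimality makes the two generic class sizes equal. Thus $[x]_{\sim_0}=[x]_\approx\subseteq[x]_\sim$ for all but finitely many $x$.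

Conversely, suppose $[x]_{\sim_0}\subseteq[x]_\sim$ for all $x$ outside a finite set. For such $x$ the class $[x]_\sim$ is the only $\sim$-class containing $[x]_{\sim_0}$, so it is definable from $[x]_{\sim_0}$ and the parameters. Adding the finitely many remaining classes to the parameters, we see that $X/{\sim}$ is internal to $X/{\sim_0}$, hence to $Y_0$, and very ample by~\eqref{eq:test}.

If $\sim_0'$ has the same property as $\sim_0$, applying the property of each relation to the other gives $[x]_{\sim_0}=[x]_{\sim_0'}$ for all but finitely many $x$. For the last statement let $\sim$ be equality; its quotient is in definable bijection with $X$, and Lemma~\ref{lem:persist} applies.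
\end{proof}

\begin{remark}
In Example~\ref{ex:cover}, $\sim_0$ refines the fiber relation of $\pi$ up to finitely many points and its generic class size is not $1$, so it is the fiber relation. The relation built in the proof of Theorem~\ref{thm:B} need not be $\sim_0$: for the curves of Section~\ref{sec:example} it is $x\sim\pm x$, while $\sim_0$ is equality because $K$ is very ample.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CH}
Benjamin Castle and Assaf Hasson, \emph{Very ampleness in strongly minimal sets}, arXiv:2212.03774 (2022).

\bibitem{Pillay}
Pillay, \emph{Geometric Stability Theory}, Oxford, 1996.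

\end{thebibliography}
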